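\title{An infinite family of nonabelian Schur groups}

\begin{abstract}
A finite group $G$ is a Schur group if every Schur ring over $G$ is defined by the orbits of a point stabilizer of a permutation group containing the right translations of $G$. We prove that $S_3\times\mathbb Z/p$ is a Schur group for every prime $p\equiv 11\pmod{12}$ with $p>4500$; hence there are infinitely many pairwise non-isomorphic nonabelian Schur groups. The proof lists all Schur rings over these groups, in eighteen families, and exhibits a permutation group for each family. The classification rests on the decomposition $\mathbb Q[S_3\times\mathbb Z/p]\cong\mathbb Q[S_3]\oplus\mathbb Q(\zeta_p)[S_3]$ and on the way the simple components of a Schur ring meet the two summands.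
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite group with identity $e$. For $X\subseteq G$ put $\underline X=\sum_{x\in X}x\in\mathbb ZG$ and $X^{-1}=\{x^{-1}:x\in X\}$. A \emph{Schur ring}, or \emph{$S$-ring}, over $G$ is a subring of $\mathbb ZG$ that is a free $\mathbb Z$-module spanned by the elements $\underline X$, where $X$ runs over the classes of a partition of $G$ such that $\{e\}$ is a class and $X^{-1}$ is a class whenever $X$ is. The coefficient of $g$ in $\underline X\,\underline Y$ is the number of factorizations $g=xy$ with $x\in X$, $y\in Y$. So a partition with these two properties defines an $S$-ring exactly when, for any two classes $X$ and $Y$, this number depends only on the class of $g$.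

Permutation groups produce such partitions. Let $G_r$ be the group of right translations $x\mapsto xg$, let $G_r\le K\le\operatorname{Sym}(G)$, and partition $G$ into the orbits of the stabilizer $K_e$. Color a pair $(u,v)\in G\times G$ by the orbit that contains $vu^{-1}$. A right translation carries $(u,v)$ to $(e,vu^{-1})$, so the color classes are the orbits of $K$ on pairs. Reversing pairs shows that the partition is closed under inversion. The number of factorizations $g=xy$ is the number of points $y$ such that $(e,y)$ has color $Y$ and $(y,g)$ has color $X$, and it does not change when an element of $K_e$ is applied to $g$. Hence the $K_e$-orbits define an $S$-ring. The $S$-rings that arise in this way are called \emph{schurian}, and $G$ is a \emph{Schur group} if every $S$-ring over $G$ is schurian. The axioms of an $S$-ring retain only the counting consequences of symmetry; in a Schur group, this counting regularity is always explained by an actual group of symmetries.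

The groups of prime order are Schur groups: every $S$-ring over $\mathbb Z/p$ consists of the orbits of a subgroup of $\mathbb F_p^*$ (Lemma~\ref{lem:P}). So is $S_3$ (Lemma~\ref{lem:S3}). The property is nevertheless a real restriction, even for abelian groups.

\begin{example}\label{ex:plane}
Let $q\ge5$ be a prime, $T=\mathbb F_q^2$, and let $L_1,L_2,L_3$ be the lines $x=0$, $y=0$, $x+y=0$. In $\mathbb ZT$ we have $\underline{L_i}^2=q\underline{L_i}$, $\underline{L_i}\,\underline{L_j}=\underline T$ for $i\ne j$, and $\underline T$ spans an ideal. So $1,\underline{L_1},\underline{L_2},\underline{L_3},\underline T$ span a subring, the $S$-ring with classes $\{0\}$, $L_i\setminus\{0\}$ and $Z=T\setminus(L_1\cup L_2\cup L_3)$. Suppose that these are the orbits of $K_e$. An element $k\in K_e$ preserves colors, so it maps cosets of $L_i$ to cosets of $L_i$. Thus $k(x,y)=(f(x),g(y))$ and $f(x)+g(y)=h(x+y)$ for some functions $f,g,h$ with $f(0)=g(0)=0$. Setting $y=0$ or $x=0$ gives $f=g=h$, so $h$ is additive and $k$ is a scalar map. Hence $|K_e|\le q-1<(q-1)(q-2)=|Z|$, and $Z$ is not an orbit.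 So $T$ is not a Schur group.
\end{example}

For $\mathbb Z/p$ the symmetries are supplied by Schur's theorem on multipliers, (F4) below: over an abelian group the power maps $x\mapsto x^m$ with $m$ prime to the order permute the classes. Its proof uses commutativity, and over a nonabelian group one has no comparable source of symmetries. This leads to the question, taken from \cite{Ryabov}, that the present paper answers:
\begin{quote}
\emph{Do there exist infinitely many pairwise non-isomorphic finite nonabelian Schur groups?}
\end{quote}
Example~\ref{ex:plane} shows how an abundance of subgroups creates $S$-rings without symmetry. If the answer is positive, one should look among groups with few subgroups and with large abelian sections on which multipliers still act. The direct product of the smallest nonabelian group with a group of large prime order is the first candidate, and under a congruence condition it works.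

\begin{theorem}\label{thm:main}
Let $p$ be a prime with $p\equiv11\pmod{12}$ and $p>4500$. Then every $S$-ring over $S_3\times\mathbb Z/p$ is schurian. Hence there exist infinitely many pairwise non-isomorphic finite nonabelian Schur groups.
\end{theorem}

\begin{theorem}\label{thm:list}
For such $p$, the $S$-rings over $S_3\times\mathbb Z/p$ are exactly those in the families \textup{(S1)--(S18)} of Section~\ref{sec:list} (the families may overlap).
\end{theorem}

The proof has two parts. The easier part exhibits a group $K$ for each family (Section~\ref{sec:list}). The main part shows that there are no other $S$-rings. Let $G=H\times P$ with $H=S_3$, $|P|=p$, and $F=\mathbb Q(e^{2\pi i/p})$. Then $\mathbb QG\cong\mathbb QH\oplus F[H]$, and the first summand has dimension $6$ whatever $p$ is. The rational span of an $S$-ring is a semisimple subalgebra. A simple component that is nonzero in both summands is isomorphic to a subalgebra of $\mathbb QH$, and this forces its traces on $F[H]$ to be rational. A subset of $P$ whose character sum is rational is one of $\emptyset$, $\{0\}$, $P\setminus\{0\}$,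 $P$, so rationality is a very strong constraint on the classes. Section~\ref{sec:model} shows this mechanism over $\mathbb Z/2\times P$ and $\mathbb Z/3\times P$, and Section~\ref{sec:levels} sets it up for $G$. How far the two summands are tied together is measured by the smallest subgroup $R\ge P$ that is a union of classes. There are four possibilities for $R$ up to conjugacy, treated in Sections~\ref{sec:G}--\ref{sec:P}.

The congruence $p\equiv11\pmod{12}$ enters through the four properties (A1)--(A4) of Section~\ref{ssec:group}, and each use is marked. The bound $4500$ is not claimed to be optimal. The size of $p$ is used throughout Section~\ref{sec:G}, where a class is shown to be too large to lie in a product of two small sets, and once more, in the weak form $3p>17^2$, in Proposition~\ref{prop:U-rank2}.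

\section{Preliminaries}\label{sec:prelim}

\subsection{General facts on $S$-rings}\label{ssec:facts}

From now on a subset of a group and its sum in the group ring are denoted by the same letter, and $XY$ is the product in the group ring unless the product set is named explicitly. The unit of the group ring is written $1$, and $Y^\#=Y\setminus\{e\}$. The linear map $f\mapsto f^*$ induced by $g\mapsto g^{-1}$ reverses products. For a subgroup $N$, the element $e_N=\frac1{|N|}N$ is an idempotent, central in $\mathbb QG$ if $N$ is normal. For $N$ normal, a set is \emph{$N$-invariant} if it is a union of cosets of $N$.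

Let $A$ be an $S$-ring over $G$ and $\mathcal A=\mathbb QA$; this is the $*$-closed algebra of all $f\in\mathbb QG$ whose coefficients are constant on classes. Conversely, a partition that contains $\{e\}$ and is closed under inversion defines an $S$-ring as soon as the rational span of its classes is closed under multiplication, because products of sets have integer coefficients. The \emph{rank} of $A$ is the number of classes, that is, $\dim\mathcal A$. An \emph{$A$-set} is a union of classes and an \emph{$A$-subgroup} is a subgroup that is an $A$-set; thus $N$ is an $A$-subgroup if and only if $e_N\in\mathcal A$. The classes inside an $A$-subgroup $N$ define an $S$-ring $A_N$ over $N$, and $\mathcal A_N=\mathbb QA_N$.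

\begin{itemize}
\item[(F1)] \emph{Level sets of elements of $\mathcal A$ are $A$-sets. The product set of two $A$-sets is an $A$-set, and an $A$-set generates an $A$-subgroup. For $f\in\mathcal A$ the stabilizer $\{g:gf=f\}$ is an $A$-subgroup.} The product set is the support of $XY$, and a generated subgroup is a union of product sets. The coefficient of $ff^*$ at $g$ is $\sum_yf(gy)f(y)$, which by the Cauchy--Schwarz inequality equals $\sum_yf(y)^2$ if and only if $f(gy)=f(y)$ for all $y$; so the stabilizer is a level set of $ff^*$.
\item[(F2)] \emph{Let $N$ be an $A$-subgroup and $X$ a class. Then $\nu=|X\cap gN|$ does not depend on $g\in X$. If $N$ is normal, the images of the classes in $G/N$ are the classes of an $S$-ring $A_{G/N}$, and preimages of $A_{G/N}$-sets are $A$-sets.} The number $|X\cap gN|$ is the coefficient of $XN$ at $g$. For $N$ normal, $XN$ is $\nu$ times the preimage of the image of $X$, so this preimage is an $A$-set. If the images of $X$ and $Y$ meet, then each preimage meets, hence contains, the other class, and the images coincide. The images span the image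 of $\mathcal A$ in $\mathbb Q[G/N]$, which is an algebra.
\item[(F3)] \emph{If $\{t\}$ is a class, then $tX$ and $Xt$ are classes for every class $X$.} Multiplication by $t$ is an inclusion-preserving bijection of the set of $A$-sets, with inverse the multiplication by $t^{-1}$.
\item[(F4)] (Schur.) \emph{Let $B$ be an $S$-ring over an abelian group $T$, $X$ a $B$-set, $q$ a prime. The elements whose coefficient in $\sum_{x\in X}x^q$ is not divisible by $q$ form a $B$-set. If $\gcd(m,|T|)=1$, then $X\mapsto X^{(m)}=\{x^m:x\in X\}$ permutes the classes.} In the commutative ring $\mathbb ZT$ we have $X^q\equiv\sum_{x\in X}x^q\pmod q$, so the set in question is a union of level sets of $X^q$. If $q\nmid|T|$, it is $X^{(q)}$. Writing $m>0$ as a product of primes, we see that $X\mapsto X^{(m)}$ maps $B$-sets to $B$-sets; it is inverted by $X\mapsto X^{(m')}$ with $mm'\equiv1\pmod{|T|}$, so it permutes the minimal nonempty $B$-sets.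
\end{itemize}

By Section~\ref{sec:intro}, a partition of $G$ defines a schurian $S$-ring as soon as we find a group $K\ge G_r$ whose $K_e$-orbits are its classes; we then say that $K$ \emph{realizes} the $S$-ring. Most of our groups are wreath products along the cosets of a subgroup.

\begin{lemma}\label{lem:wreath}
Let $S\le G$, let $\Omega$ be the set of cosets $Sg$, let $S_r\le\Phi\le\operatorname{Sym}(S)$, and let $\Theta\le\operatorname{Sym}(\Omega)$ contain the action of $G$ on $\Omega$ by right multiplication. Let $K=W(S;\Phi,\Theta)$ consist of the permutations of $G$ that permute the cosets by an element of $\Theta$ and map each coset $Sg$ to its image $Sg'$ by $sg\mapsto\phi(s)g'$ with some $\phi\in\Phi$ depending on the coset. Then $K$ is a group, $K\ge G_r$, and the $K_e$-orbits are the $\Phi_e$-orbits on $S$ and the unions of cosets over the orbits of the stabilizer $\Theta_S$ on $\Omega\setminus\{S\}$.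
\end{lemma}

\begin{proof}
Replacing $g$ or $g'$ by another representative composes $\phi$ with a right translation of $S$, so the condition does not depend on representatives. Fix a transversal containing $e$; it identifies $G$ with $S\times\Omega$ and $K$ with the wreath product $\Phi\wr\Theta$, which is a group. If $t,t'$ lie in the transversal and $tg=s't'$ with $s'\in S$, then right multiplication by $g$ maps $st$ to $(ss')t'$; so $G_r\le K$. An element of $K_e$ fixes the coset $S$ and acts on it by an element of $\Phi_e$. On the other cosets the permutations $\phi$ can be chosen independently, and $\Phi\ge S_r$ is transitive.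
\end{proof}

\subsection{The group $G$ and the arithmetic of $p$}\label{ssec:group}

Fix a prime $p\equiv11\pmod{12}$ with $p>4500$. Let $P=(\mathbb F_p,+)$,
\[
H=S_3=\langle a,b\mid a^3=b^2=1,\ bab=a^{-1}\rangle,\qquad C=\langle a\rangle,\qquad G=H\times P .
\]
Each of the three involutions of $H$ satisfies these relations, and $b$ may denote any of them; they are the only involutions of $G$. Elements of $G$ are pairs $(h,x)$, and $H$, $P$ are identified with $H\times0$, $e\times P$. Put
\[
U=C\times P,\qquad V=\langle b\rangle\times P,\qquad \Delta=H\setminus\langle b\rangle=\{a,a^2,ba,ba^2\}.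
\]
The subgroups of $G$ containing $P$ are $P$, $U$, the three groups $V$, and $G$. The group $U$ is abelian of index $2$, and $\tau(u)=bub$ acts on it by $(c,x)\mapsto(c^{-1},x)$. We identify $\operatorname{Aut}(U)$ with $\{\pm1\}\times\mathbb F_p^*$, where $(\delta,m)$ acts by $(c,x)\mapsto(c^\delta,mx)$.

The \emph{fibers} of $X\subseteq G$ are $X_h=\{x\in P:(h,x)\in X\}$, and $f\in\mathbb QG$ is written $f=\sum_{h\in H}f_hh$ with $f_h\in\mathbb Q[P]$. The basis elements of $\mathbb Q[P]$ are written $[x]$, so that $[x][x']=[x+x']$, $[0]=1$, $[x]^*=[-x]$. For $M\le\mathbb F_p^*$ let $\mathrm{AGL}_M$ be the group of maps $x\mapsto mx+v$ ($m\in M$, $v\in P$). It realizes the $S$-ring $\operatorname{Cyc}(M)$ over $P$ with classes $\{0\}$ and $yM$, $y\in\mathbb F_p^*$. Similarly, for $\tilde M\le\operatorname{Aut}(U)$ the group $U_r\rtimes\tilde M$ realizes the $S$-ring $\operatorname{Cyc}(\tilde M,U)$ whose classes are the orbits of $\tilde M$.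

Let $\zeta=e^{2\pi i/p}$, $\omega=e^{2\pi i/3}$, $F=\mathbb Q(\zeta)$. The extension $F/\mathbb Q$ is Galois with group $\mathbb F_p^*$, where $m$ acts by $\zeta\mapsto\zeta^m$. Also $[F(\omega):\mathbb Q]=\varphi(3p)=2(p-1)$, so $\omega\notin F$ and $[F(\omega):\mathbb Q(\omega)]=p-1$. The congruence on $p$ is used only through the following properties.
\begin{itemize}
\item[(A1)] $4\nmid p-1$.
\item[(A2)] $F$ has no real quadratic subfield, since $F\cap\mathbb R$ has odd degree $(p-1)/2$.
\item[(A3)] $3\nmid p-1$.
\item[(A4)] $p\ne|z|^2$ for $z\in\mathbb Z[\omega]$, since $|s+t\omega|^2=s^2-st+t^2\equiv(s+t)^2\not\equiv2\pmod3$.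
\end{itemize}

Let $\chi(x)=\zeta^x$. Characters of $P$ are extended linearly to group rings, and $\operatorname{aug}$ denotes the trivial character, the sum of the coefficients. The nontrivial characters are the Galois conjugates of $\chi$. An element $u=\sum_xu(x)[x]\in\mathbb C[P]$ is determined by its character values, and Parseval's identity reads $\sum_\eta|\eta(u)|^2=p\sum_x|u(x)|^2$. The next lemma turns rationality into combinatorics.

\begin{lemma}\label{lem:rational}
Let $k\in\{\mathbb Q,\mathbb Q(\omega)\}$ and $u\in k[P]$. If $\chi(u)\in k$, then $u=\chi(u)\cdot1+\beta P$ with $\beta=(\operatorname{aug}(u)-\chi(u))/p$. In particular, a subset $Y\subseteq P$ with $\chi(Y)\in\mathbb Q$ is $\emptyset$, $\{0\}$, $P^\#$ or $P$, and then $\chi(Y)=0,1,-1,0$ respectively.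
\end{lemma}

\begin{proof}
The map $\chi:k[P]\to k(\zeta)$ is onto a space of dimension $p-1$ over $k$, so its kernel is the line $kP$. It contains $u-\chi(u)\cdot1$; apply $\operatorname{aug}$ to find $\beta$.
\end{proof}

The lemma also shows that $(\operatorname{aug},\chi)$ is an isomorphism of $k[P]$ onto $k\oplus k(\zeta)$, under which $e_P$ corresponds to $(1,0)$.

\section{$S$-rings over $S_3$, $P$, $V$ and $U$}\label{sec:small}

An $S$-ring over $G$ induces $S$-rings over its $A$-subgroups and their quotients, so we first describe the $S$-rings over the small sections of $G$.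

\begin{lemma}\label{lem:S3}
The $S$-rings over $H=S_3$ are the following, each realized by the group $\Gamma$ shown.
\begin{itemize}
\item[T1:] $\{e\},H^\#$; $\Gamma=\operatorname{Sym}(H)$.
\item[T2:] $\{e\},\{b\},\Delta$; $\Gamma=W(\langle b\rangle;\operatorname{Sym}(2),\operatorname{Sym}(3))$.
\item[T3:] $\{e\},C^\#,bC$; $\Gamma=W(C;\operatorname{Sym}(C),\operatorname{Sym}(2))$.
\item[T4:] $\{e\},\{a\},\{a^2\},bC$; $\Gamma=W(C;C_r,\operatorname{Sym}(2))$.
\item[T5:] $\{e\},C^\#,\{b\},bC^\#$; $\Gamma=H_r\rtimes\langle\text{conjugation by }b\rangle$.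
\item[T6:] all classes are singletons; $\Gamma=H_r$.
\end{itemize}
\end{lemma}

\begin{proof}
The orbits are read off from Lemma~\ref{lem:wreath}; for T5, conjugation by $b$ interchanges $a$ with $a^2$ and $ba$ with $ba^2$. Let $A$ be an $S$-ring over $H$. Suppose that $C$ is an $A$-subgroup. If $\{a\}$ is a class and $X\subseteq bC$ is a class, then $X,aX,a^2X$ are classes covering $bC$, so either $X=bC$ or $|X|=1$: types T4 and T6. If $C^\#$ is a class, then $bC$ is a class or splits as $1+2$ (T3, T5); it cannot split into singletons, since a product of two distinct involutions would be a singleton class in $C^\#$. Suppose that $C$ is not an $A$-subgroup. The class $X$ of $a$ is not contained in $C$, which it would generate, so $X$ contains an involution. Hence $X=X^{-1}\supseteq C^\#$. If $X$ contains three or two involutions, we have T1 or T2. If it contains exactly one, let $Y$ be the set of the other two. They are not singleton classes, as above, and $Y$ is not a class, since $Y^2=2+a+a^2$ is not constant on $X$.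
\end{proof}

The groups of order at most $3$ have only the $S$-rings realized by $S_r$ and $\operatorname{Sym}(S)$. So every $S$-ring over a subgroup $S\le H$ is schurian.

\begin{lemma}\label{lem:P}
The $S$-rings over $P$ are the $\operatorname{Cyc}(M)$, $M\le\mathbb F_p^*$.
\end{lemma}

\begin{proof}
By (F4), $\mathbb F_p^*$ permutes the nontrivial classes, and it does so transitively. Let $M$ be the stabilizer of a class $X$. There are $(p-1)/|M|$ nontrivial classes, all of the same size, so $|X|=|M|$. Being $M$-invariant, $X$ is a coset of $M$, and the other classes are its multiples.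
\end{proof}

Let $N\le H$ have order $q\in\{2,3\}$ and let $B$ be an $S$-ring over $N\times P$. For $m\in\mathbb F_p^*$ choose an integer $m'$ with $m'\equiv1\pmod q$, $m'\equiv m\pmod p$. The power map $g\mapsto g^{m'}$ is $\mu_m:(c,x)\mapsto(c,mx)$, and (F4) gives:
\begin{itemize}
\item[(F5)] \emph{The maps $\mu_m$ permute the classes of $B$. A class that meets $N$ is fixed by all $\mu_m$, so its fibers are among $\emptyset,\{0\},P^\#,P$.}
\end{itemize}

\begin{lemma}\label{lem:VP}
Let $B$ be an $S$-ring over $\langle b\rangle\times P\cong\mathbb Z/2\times P$ such that $P$ is a $B$-subgroup and $B_P=\operatorname{Cyc}(M)$. The classes outside $P$ are either $\{b\}$ and the sets $b\times yM$, or the single class $b\times P$.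
\end{lemma}

\begin{proof}
The class of $b$ lies in $b\times P$, and by (F5) its fiber, which contains $0$, is $\{0\}$ or $P$. In the first case use (F3).
\end{proof}

Let $\operatorname{Wr}(M)$ be the $S$-ring over $U$ with classes $\{e\}$, $yM$ and $C^\#\times P$. It is realized by the group $\mathrm{AGL}_M\wr\operatorname{Sym}(C)$ of all maps $(c,x)\mapsto(\sigma(c),m_cx+v_c)$ with $\sigma\in\operatorname{Sym}(C)$, $m_c\in M$, $v_c\in P$; this group contains $\tau$.

\begin{lemma}\label{lem:UP}
Let $B$ be an $S$-ring over $U$ such that $P$ is a $B$-subgroup and $B_P=\operatorname{Cyc}(M)$. Either all classes outside $P$ are $P$-invariant, or $C$ is a $B$-subgroup and $B=\operatorname{Cyc}(\tilde M,U)$ for some $\tilde M\le\{\pm1\}\times\mathbb F_p^*$ with projection $M$ to $\mathbb F_p^*$. If all classes of $B$ are $\tau$-invariant, then $B=\operatorname{Wr}(M)$ or $B=\operatorname{Cyc}(\{\pm1\}\times M,U)$.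
\end{lemma}

\begin{proof}
Let $X_0$ be the class of $a$; it misses $P$. By (F5) its fiber over $a$ is $\{0\}$ or $P$, and by (F2) for the subgroup $P$ its fiber over $a^2$ is empty or has the same size. If the fiber over $a$ is $P$, then $X_0=C^\#\times P$, or $X_0=a\times P$ and $X_0^{-1}=a^2\times P$; this is the first alternative. Otherwise (F5) gives $X_0=\{a\}$ or $X_0=C^\#$, and $C$ is a $B$-subgroup. If $\{a\}$ is a class, (F3) gives $B=\operatorname{Cyc}(1\times M,U)$.

Let $C^\#$ be a class and let $X=(a\times S)\cup(a^2\times S')$ be another class outside $P$, so $0\notin S\cup S'$. In $B_{U/P}$ the image of $C^\#$ is a class, so $X$ has the same image and $|S|=|S'|>0$. The classes $\mu_m(X)$ cover $C^\#\times P^\#$, so they are all the remaining classes. Let $M_0$ be the stabilizer of $X$ in $\mathbb F_p^*$. Then $S$ is $M_0$-invariant, and $S\cap mS=\emptyset$ for $m\notin M_0$; hence $S=yM_0$ is a single coset, and $S'=y'M_0$ for the same reason. The class $y_0M\subseteq P$ maps to $y_0M$ in $U/C\cong P$, so $B_{U/C}=\operatorname{Cyc}(M)$, and the image of $X$ is $S\cup S'=yM$.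 If $S=S'$, then $X=C^\#\times yM$ and $B=\operatorname{Cyc}(\{\pm1\}\times M,U)$. Otherwise $S\cap S'=\emptyset$, $M_0$ has index $2$ in $M$, and $S'=y(M\setminus M_0)$. Let $\delta:M\to\{\pm1\}$ have kernel $M_0$ and let $\tilde M=\{(\delta(m),m):m\in M\}$. The $\tilde M$-orbit of $(a,my)$ is $\mu_m(X)$, and the orbits on $C$ and $P$ are the classes of $B$; so $B=\operatorname{Cyc}(\tilde M,U)$.

For the last statement, $\tau$ fixes none of the sets $a\times P$, $\{a\}$, and $X$ with $S\ne S'$.
\end{proof}

\section{The method in the smallest case}\label{sec:model}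

It remains to treat $S$-rings over $V$ and $U$ in which $P$ is not a union of classes. The result is needed later, and its proof shows the main mechanism of the paper in a commutative setting. One algebraic observation is used.

\begin{lemma}\label{lem:tie}
Let $k_0,k_1$ be number fields and let $\mathcal E\subseteq k_0\oplus k_1$ be a $\mathbb Q$-subalgebra that contains $(1,1)$ but not $(1,0)$. Then $\mathcal E=\{(\kappa,j(\kappa)):\kappa\in k'\}$ for a subfield $k'\subseteq k_0$ and an embedding $j:k'\to k_1$.
\end{lemma}

\begin{proof}
If $w=(\alpha,0)\in\mathcal E$ with $\alpha\neq0$, write $\alpha^{-1}=g(\alpha)$ with $g\in\mathbb Q[t]$; then $(1,0)=wg(w)\in\mathcal E$. An element $(0,\beta)\ne0$ gives $(0,1)$ in the same way, hence $(1,0)$. So both projections are injective on $\mathcal E$, and the image in $k_0$ is a subring containing $\mathbb Q$, hence a subfield.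
\end{proof}

\begin{proposition}\label{prop:model}
Let $N\le H$ have order $q\in\{2,3\}$, let $T=N\times P$, and let $B$ be an $S$-ring over $T$ such that $P$ is not a $B$-subgroup. Then $B$ has rank $2$, or $N$ is a $B$-subgroup and all classes outside $N$ are $N$-invariant.
\end{proposition}

\begin{proof}
Suppose first that $X_c\in\{\emptyset,P\}$ for all classes $X$ and all $c\in N^\#$. Let $X$ be a nontrivial class. It does not lie in $P$, which it would generate. If $X_e=\emptyset$, then $X$ is $P$-invariant; its stabilizer is a $B$-subgroup containing $P$, hence equal to $T$, which gives $X=T$, absurd. So $X$ meets $P^\#$ and contains some $c\times P$, in particular $c\in N$. By (F5), $X\supseteq P^\#$. Hence there is only one nontrivial class.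

Now suppose that $0<|X_c|<p$ for some class $X$ and some $c\in N^\#$. We have $\sum_{x\in X}x^p=\sum_{c'\in N}|X_{c'}|\,c'^{\,p}$, and $c'\mapsto c'^{\,p}$ is injective on $N$. By (F4) with the prime $p$ there is a $B$-set inside $N$ that contains $c^p\ne e$, and it generates $N$. So $N$ is a $B$-subgroup. We must show that $w=X(1-e_N)$ vanishes for each class $X$ outside $N$. Note that $w$ is supported on the cosets of $N$ that meet $X$, so $w$ has zero coefficients on $N$.

\emph{The case $q=2$.} Here $N=\langle b\rangle$, and $\mathbb QT(1-e_N)=\mathbb Q[P](1-e_N)\cong\mathbb Q\oplus F$ by $u(1-e_N)\mapsto(\operatorname{aug}u,\chi(u))$. The subalgebra $\mathcal E=\mathbb QB(1-e_N)$ contains the unit $1-e_N$. The element $(1,0)$ is $e_P(1-e_N)=e_P-e_T$, and it is not in $\mathcal E$, for otherwise $e_P\in\mathbb QB$. This is where the hypothesis is used: since $P$ is not a $B$-subgroup, $\mathcal E$ cannot separate the small summand $\mathbb Q$ from the large summand $F$. By Lemma~\ref{lem:tie}, $\mathcal E=\mathbb Q(1-e_N)$. So $w=\kappa(1-e_N)$, and the coefficient at $e$ gives $\kappa=0$.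

\emph{The case $q=3$.} Here $N=C$. Let $\theta(a)=\omega$. Then $\mathbb QC(1-e_C)\cong\mathbb Q(\omega)$ by $\theta$, so $\mathbb QU(1-e_C)\cong\mathbb Q(\omega)[P]\cong\mathbb Q(\omega)\oplus F(\omega)$; the first map sends $w$ to $\varphi=\sum_i\omega^iw_{a^i}$, and the second is $(\operatorname{aug},\chi)$. Again $(1,0)=e_P-e_U\notin\mathcal E=\mathbb QB(1-e_C)$. In Lemma~\ref{lem:tie}, $k'$ is $\mathbb Q$ or $\mathbb Q(\omega)$, and $j$ is the identity or complex conjugation, since $j(\omega)$ is a root of $t^2+t+1$. Put $\kappa_0=\operatorname{aug}\varphi$ and $\kappa_1=\chi(\varphi)=j(\kappa_0)\in\mathbb Q(\omega)$; then $|\kappa_0|=|\kappa_1|$. By Lemma~\ref{lem:rational}, $\varphi=\kappa_1\cdot1+\frac{\kappa_0-\kappa_1}pP$. The coefficient of $\varphi$ at $0$ vanishes, so $\kappa_0=-(p-1)\kappa_1$. Comparing absolute values gives $\kappa_0=\kappa_1=0$, and $w=0$.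
\end{proof}

Over $G$ the fields $\mathbb Q$ and $\mathbb Q(\omega)$ are replaced by the algebra $\mathbb QH$, and character values by traces. Before carrying this out we state the list.

\section{The eighteen families}\label{sec:list}

Besides Lemma~\ref{lem:wreath} we use two constructions, based on the subgroup $U$ of index $2$ and on the factorization $G=VC$. Let $b_r$ be the right translation by $b$.

\begin{lemma}\label{lem:index2}
\textup{(a)} Let $K_0\le\operatorname{Sym}(G)$ contain $U_r$, map $U$ to $U$, and be normalized by $b_r$. Then $K=K_0\cup K_0b_r$ is a group containing $G_r$, and $K_e=(K_0)_e$.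

\textup{(b)} Let $K_U\le\operatorname{Sym}(U)$ contain $U_r$ and be normalized by $\tau$. The maps $u\mapsto k(u)$, $bu\mapsto bk(u)$ with $k\in K_U$ form a group $K_0$ as in \textup{(a)}, and the $K_e$-orbits are the sets $X$ and $bX$, where $X$ is an orbit of $(K_U)_e$.

\textup{(c)} Let $V_r\le K_V\le\operatorname{Sym}(V)$. Write $g=vc$ with $v\in V$, $c\in C$ (uniquely) and let $K=K_V\times\operatorname{Sym}(C)$ act on the pairs $(v,c)$. Then $K\ge G_r$, and the $K_e$-orbits are the sets $X$ and $XC^\#$, where $X$ is an orbit of $(K_V)_e$.
\end{lemma}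

\begin{proof}
(a) The involution $b_r$ normalizes $K_0$, so $K$ is a group, and $G_r=U_r\cup U_rb_r$. Elements of $K_0b_r$ interchange $U$ and $bU$, so they do not fix $e$. (b) Right translation by $u_0\in U$ corresponds to $k=(u_0)_r$. Since $b_r$ maps $u\mapsto b\tau(u)$ and $bu\mapsto\tau(u)$, conjugation by $b_r$ replaces $k$ by $\tau k\tau$. (c) We have $vc\cdot v_0c_0=(vv_0)(v_0^{-1}cv_0c_0)$, and the second factor does not depend on $v$.
\end{proof}

In the list, $M\le\mathbb F_p^*$ is arbitrary, $y$ runs over $\mathbb F_p^*$, $b$ is any involution, and $\tilde M\le\{\pm1\}\times\mathbb F_p^*$ is any subgroup with projection $M$ to $\mathbb F_p^*$. For $S\le H$, $A_S$ is an $S$-ring over $S$ and $\Gamma_S$ is a group realizing it; $\Gamma=\Gamma_H$ is as in Lemma~\ref{lem:S3}. Each item gives the classes and then a group $K\ge G_r$ that realizes them, so that every item is a schurian $S$-ring. The families are ordered as they appear in Sections~\ref{sec:G}--\ref{sec:P}.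

\begin{itemize}
\item[(S1)] $S\le H$; the classes of any $A_S$; $G\setminus S$. $K=W(S;\Gamma_S,\operatorname{Sym}(\Omega))$.
\item[(S2)] The classes of any $A_H$; $H\times yM$. $K=W(H;\Gamma,\mathrm{AGL}_M)$ with $\Omega=G/H\cong P$.
\item[(S3)] $\{e\}$, $U^\#$, $bU$. $K=W(U;\operatorname{Sym}(U),\operatorname{Sym}(\Omega))$.
\item[(S4)] $\{e\}$, $U^\#$, $\{b\}$, $bU^\#$. Lemma~\ref{lem:index2}(b) with $K_U=\operatorname{Sym}(U)$.
\item[(S5)] The classes of any $A_C$; $C\times yM$; and either $bC$, $bC\times yM$, or the single class $bU$. $K=W(C;\Gamma_C,\Theta)$ with $\Omega=G/C\cong\mathbb Z/2\times P$ and $\Theta=\mathbb Z/2\times\mathrm{AGL}_M$, respectively $\Theta=\mathrm{AGL}_M\wr\operatorname{Sym}(2)$. The stabilizer of the origin in $\Theta$ is $M$ acting on both copies of $P$, respectively $M\times\mathrm{AGL}_M$.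
\item[(S6)] The classes of $A_H$ of type T5 or T6; $C\times yM$; $bC\times yM$. $K$ consists of the maps $(h,x)\mapsto(\kappa_x(h),mx+v)$ with $m\in M$, $v\in P$, $\kappa_x\in\Gamma$, where all $\kappa_x$ induce the same permutation of $\{C,bC\}$ (which $\Gamma$ preserves). This condition survives composition, and right translations have $\kappa_x$ independent of $x$. In $K_e$ we have $v=0$; $\kappa_0\in\Gamma_e$ is arbitrary and fixes $C$ and $bC$; for $x\ne0$, $\kappa_x$ is any element of $\Gamma$ fixing $C$ and $bC$, and these elements include $C_r$, which is transitive on each coset.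
\item[(S7)] $\{e\}$, $V^\#$, $G\setminus V$. $K=W(V;\operatorname{Sym}(V),\operatorname{Sym}(\Omega))$.
\item[(S8)] $\{e\}$, $V^\#$, $C^\#$, and the rest. Lemma~\ref{lem:index2}(c) with $K_V=\operatorname{Sym}(V)$.
\item[(S9)] $\{e\}$, $\{b\}$, $\langle b\rangle\times yM$; and either $G\setminus V$, or $\Delta$, $\Delta\times yM$. Equivalently: $\{e\}$, $\{b\}$ and $X'\cup bX'$ for the nontrivial classes $X'$ of $\operatorname{Wr}(M)$, respectively of $\operatorname{Cyc}(\{\pm1\}\times M,U)$. Identify $\Omega$ with $U$ by $\langle b\rangle u\leftrightarrow u$; then $U$ acts by right translations and $b$ acts as $\tau$. $K=W(\langle b\rangle;\operatorname{Sym}(2),\Theta)$ with $\Theta=\mathrm{AGL}_M\wr\operatorname{Sym}(C)$, respectively $U_r\rtimes(\{\pm1\}\times M)$; both contain $\tau$.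
\item[(S10)] $\{e\}$, $\{b\}$, $C^\#$, $bC^\#$, $\langle b\rangle\times yM$, $\Delta\times yM$. Lemma~\ref{lem:index2}(c) with $K_V=W(\langle b\rangle;\operatorname{Sym}(2),\mathrm{AGL}_M)$ on $V$, whose stabilizer has the orbits $\{e\}$, $\{b\}$, $\langle b\rangle\times yM$.
\item[(S11)] $\{e\}$, $yM$; $X'\times P$ for the nontrivial classes $X'$ of any $A_H$. $K=W(P;\mathrm{AGL}_M,\Gamma)$ with $\Omega=G/P\cong H$.
\item[(S12)] $X'\times0$, $X'\times yM$ for the classes $X'$ of any $A_H$; this is $A_H\otimes\operatorname{Cyc}(M)$. $K=\Gamma\times\mathrm{AGL}_M$.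
\item[(S13)] $N\le H$; $h\times0$, $h\times yM$ for $h\in N$; $h\times P$ for $h\notin N$. $K$ consists of the maps $(h,x)\mapsto(hh_0,m_{Nh}x+v_{Nh})$ with $h_0\in H$ and with $m_{Nh}\in M$, $v_{Nh}\in P$ depending only on the coset $Nh$. It is a group because right multiplication permutes these cosets, and $K_e$ is given by $h_0=e$, $v_N=0$.
\item[(S14)] $\operatorname{Cyc}(\tilde M,U)$ on $U$; $bC$, $bC\times yM$. Lemma~\ref{lem:index2}(a) with $K_0$ the group of maps $(c,x)\mapsto(c^\delta c_1,mx+v)$, $(cb,x)\mapsto(c^{\delta'}c_2b,mx+v)$, where $(\delta,m),(\delta',m)\in\tilde M$, $c_1,c_2\in C$, $v\in P$. Right translation by $(c_0,v)$ has $c_1=c_0$, $c_2=c_0^{-1}$. As $b_r$ interchanges $(c,x)$ and $(cb,x)$, conjugation by it interchanges $(\delta,c_1)$ and $(\delta',c_2)$. In $K_e$, $c_1=e$, $v=0$, and $c_2$ is free.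
\item[(S15)] $\operatorname{Cyc}(\tilde M,U)$ on $U$; $bU$. $K=W(U;U_r\rtimes\tilde M,\operatorname{Sym}(\Omega))$.
\item[(S16)] $X$ and $bX$ for the classes $X$ of $\operatorname{Cyc}(\tilde M,U)$ or of $\operatorname{Wr}(M)$. Lemma~\ref{lem:index2}(b) with $K_U=U_r\rtimes\tilde M$, which $\tau$ normalizes since $\operatorname{Aut}(U)$ is abelian, respectively $K_U=\mathrm{AGL}_M\wr\operatorname{Sym}(C)$.
\item[(S17)] $\operatorname{Cyc}(\tilde M,U)$ on $U$ with $\tilde M$ projecting onto $\{\pm1\}$; $b\times P$; $bC^\#\times P$. Lemma~\ref{lem:index2}(a) with $K_0$ the set of maps $(c,x)\mapsto(c^\delta c_1,mx+v)$, $(cb,x)\mapsto(c^\delta c_1^{-1}b,m'x+v')$, where $(\delta,m),(\delta,m')\in\tilde M$, $c_1\in C$, $v,v'\in P$. Composing the maps with data $(\delta,c_1)$ and then $(\delta_2,c_2)$ gives the data $(\delta\delta_2,c_1^{\delta_2}c_2)$ on both cosets, so $K_0$ is a group. Conjugation by $b_r$ inverts $c_1$ and interchanges $(m,v)$ and $(m',v')$. In $K_e$, $c_1=e$, $v=0$, $v'$ is free, and $\delta=-1$ occurs.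
\item[(S18)] $\{e\}$, $\{b\}$, $yM$, $b\times yM$; $G\setminus V$. $K=W(V;\langle b\rangle_r\times\mathrm{AGL}_M,\operatorname{Sym}(\Omega))$.
\end{itemize}

For the rest of the paper $A$ is an $S$-ring over $G$, and we show that it is in the list.

\section{Two levels and the subgroup $R$}\label{sec:levels}

Since $P$ is central, the isomorphism $\mathbb Q[P]\cong\mathbb Q\oplus F$ gives an isomorphism of algebras
\[
\mathbb QG\cong\mathbb QH\oplus F[H],\qquad f\mapsto(f^\flat,f^\chi),\qquad f^\flat=\sum_h\operatorname{aug}(f_h)h,\quad f^\chi=\sum_h\chi(f_h)h .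
\]
We call the summands \emph{level $0$} and \emph{level $1$}. The idempotent $e_P$ corresponds to $(1,0)$, so $f$ vanishes on level $1$ if and only if $f=e_Pf$. An element of $\mathbb QH\subseteq\mathbb QG$ is mapped to itself on both levels.

For a field $k\supseteq\mathbb Q$ we have $k[H]\cong k\oplus k\oplus M_2(k)$, the components being the trivial character, the sign character and the two-dimensional representation $\rho$. The idempotents $e_H$ and $e_C$ have components $(1,0,0)$ and $(1,1,0)$; in particular $\rho(a+a^2)=-1$. Let $\operatorname{tr}f^\chi$ be the trace of left multiplication by $f^\chi$ on the $F$-space $F[H]$. Computing it in the basis $H$ and in the decomposition, we get the identity that links fibers to representation theory: if $f^\chi$ has components $(t_1,t_s,\mathsf m)$, then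
\begin{equation}\label{eq:trace}
6\chi(f_e)=\operatorname{tr}f^\chi=t_1+t_s+2\operatorname{tr}\mathsf m .
\end{equation}
An idempotent whose trace is $0$ is itself $0$.

The algebra $\mathcal A$ is semisimple. Indeed, the coefficient of $x^*x$ at $e$ is the sum of the squares of the coefficients of $x$, so $x^*x\ne0$ for $x\ne0$. If $y=y^*\ne0$, then $y^2=y^*y\ne0$ is again fixed by $*$, so $y$ is not nilpotent; applied to $y=x^*x$ with $x$ in the radical, this shows that the radical is $0$. Hence $\mathcal A$ is the direct sum of its simple components $D$, each a matrix algebra over a division algebra, and every ideal is a sum of components. Each component satisfies $D^*=D$, since otherwise $D^*D=0$. The kernel of the map from $D$ to a level is an ideal of $D$, so on each level $D$ is either zero or faithful, and it is nonzero on at least one level. We call $D$ \emph{mixing} if it is nonzero on both.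

An intersection of $A$-subgroups is an $A$-subgroup, so there is a smallest $A$-subgroup $R$ containing $P$. It accounts for the components that live on level $0$ only.

\begin{lemma}\label{lem:R}
The idempotent $e_R$ is the sum of the identities of the components that vanish on level $1$. In particular $e_R$ is central in $\mathcal A$.
\end{lemma}

\begin{proof}
Let $\varepsilon_0$ be that sum; $\varepsilon_0\mathcal A$ is the ideal of elements of $\mathcal A$ vanishing on level $1$. It contains $e_R=e_Pe_R$, so $e_R\varepsilon_0=e_R$. On the other hand $\varepsilon_0=e_P\varepsilon_0$, so the stabilizer of $\varepsilon_0$ is an $A$-subgroup containing $P$ by (F1). It contains $R$, and therefore $e_R\varepsilon_0=\varepsilon_0$.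
\end{proof}

Let $\varepsilon_{\mathrm{mix}}$ and $\varepsilon_1$ be the sums of the identities of the mixing components and of the components vanishing on level $0$. Then
\begin{equation}\label{eq:decomp}
1=e_R+\varepsilon_{\mathrm{mix}}+\varepsilon_1
\end{equation}
is a decomposition into orthogonal idempotents central in $\mathcal A$. An element of $e_R\mathcal A\oplus\varepsilon_{\mathrm{mix}}\mathcal A$ that vanishes on level $0$ lies in the ideal $\varepsilon_1\mathcal A$ and is therefore $0$; in particular $\varepsilon_{\mathrm{mix}}\mathcal A$ is faithful on level $0$.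

For a character $\eta$ of $P$ let $\mathbb C[H]_\eta$ be the space $\mathbb C[H]$ on which $f$ acts as left multiplication by $\sum_h\eta(f_h)h$. Then $\mathbb CG\cong\bigoplus_\eta\mathbb C[H]_\eta$ as left modules, and for $\eta\ne1$ the module $\mathbb C[H]_\eta$ is obtained from $F[H]$ by extending scalars along an embedding $F\to\mathbb C$. The next lemma is the analog of Lemma~\ref{lem:tie}.

\begin{lemma}\label{lem:mixing}
\textup{(a)} A mixing component is $\mathbb Q$, a quadratic field not contained in $F$, or $M_2(\mathbb Q)$. For $x\in\varepsilon_{\mathrm{mix}}\mathcal A$ we have $\chi(x_e)\in\mathbb Q$.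

\textup{(b)} Each irreducible complex representation $\psi$ of a mixing component occurs in $\mathbb C[H]_\eta$ for every $\eta\ne1$.

\textup{(c)} Let $f\in\mathbb QG$ be an idempotent with $f^\flat=0$, let $n_1,n_s\in\{0,1\}$ be the trivial and sign components of $f^\chi$, and let $r\in\{0,1,2\}$ be the rank of its $\rho$-component. Then $f_e=c\,(1-\frac1pP)$ with $6c=n_1+n_s+2r$, and $f=0$ if $c=0$.
\end{lemma}

\begin{proof}
Let $D$ be mixing with identity $\varepsilon$. Through level $0$, $D$ has a faithful rational module of dimension at most $2$. A simple module over a $k\times k$ matrix algebra over a division algebra $\mathbb D$ has dimension $k\dim\mathbb D$, so $D$ is $\mathbb Q$, a quadratic field $E$, or $M_2(\mathbb Q)$.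

Let $D=E$. If $*$ is trivial on $E$, left multiplication by $x^\flat$ on $\mathbb QH$ has a symmetric matrix in the basis $H$, so its eigenvalues are real. On the nonzero $E$-space $\varepsilon^\flat\mathbb QH$ the eigenvalues are the two conjugates of $x$; hence $E$ is real, and $E\not\subseteq F$ by (A2). If $*$ is nontrivial on $E$, take $x\ne0$ with $x^*=-x$. The elements of $\mathbb QH$ with this property are the multiples of $a-a^2$, and $(a-a^2)^2=-3(1-e_C)$. So $x^\flat=\alpha(a-a^2)$ with $\alpha\in\mathbb Q^*$ satisfies $(x^\flat)^3=-3\alpha^2x^\flat$, whence $x^2=-3\alpha^2\varepsilon$ and $E\cong\mathbb Q(\omega)\not\subseteq F$. In both cases $E\otimes F$ is a field, and $\varepsilon^\chi F[H]\cong(E\otimes F)^l$ with $l\ge1$. Thus $\operatorname{tr}x^\chi=l\operatorname{Tr}_{E/\mathbb Q}(x)\in\mathbb Q$, and after extension of scalars we get $(E\otimes\mathbb C)^l$, in which both embeddings of $E$ occur. If $D=\mathbb Q$ or $M_2(\mathbb Q)$, then $D\otimes F$ and $D\otimes\mathbb C$ are simple, the nonzero module $\varepsilon^\chi F[H]$ is a multiple of the standard one,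 traces are rational, and there is only one $\psi$. With \eqref{eq:trace} this proves (a) and (b). For (c), \eqref{eq:trace} gives $\chi(f_e)=c\in\mathbb Q$; apply Lemma~\ref{lem:rational} with $\operatorname{aug}(f_e)=0$.
\end{proof}

In Sections~\ref{sec:G} and~\ref{sec:V} the numbers $c,n_1,n_s,r$ refer to $f=\varepsilon_1$.

\section{The case $R=G$}\label{sec:G}

Here $e_R=e_G$, so all of level $0$ except the trivial character is seen only by mixing components. The difficulty is $\varepsilon_1$, about which Lemma~\ref{lem:mixing}(a) says nothing. We know its coefficients on $P^\#$, hence on all classes that meet $P^\#$, and we need to know that these classes cover almost all of $G$. This follows from an estimate: a mixing representation occurs at most $5$ times on level $0$ but at least $p-1$ times on level $1$, so the fibers of an $A$-set have nearly equal sizes.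

\begin{lemma}\label{lem:energy}
Let $R=G$. An $A$-set $X$ with $X\cap P=\emptyset$ has at most $150$ elements.
\end{lemma}

\begin{proof}
Put $y_h=|X_h|-|X|/6$, so that $X^\flat(1-e_H)=\sum_hy_hh$. The sum $\sum_hy_h^2$ is the coefficient at $e$ of $(X^*X)^\flat(1-e_H)$, that is, $\frac16$ of the trace of $X^*X$ on the five-dimensional module $(1-e_H)\mathbb C[H]$ of level $0$. On this module $e_G$ and $\varepsilon_1$ act as $0$, because $e_G^\flat=e_H$ and $\varepsilon_1^\flat=0$. So it is a sum of irreducible representations $\psi$ of mixing components, with multiplicities at most $5$. Left multiplication by $X^*X$ on $\mathbb CG$ is positive semidefinite with trace $6p|X|$, so its trace on any submodule lies between $0$ and $6p|X|$. By Lemma~\ref{lem:mixing}(b), $\mathbb CG$ contains $p-1$ copies of the direct sum of the distinct $\psi$. Hence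
\[
\sum_hy_h^2\le\frac56\sum_\psi\operatorname{Tr}\psi(X^*X)\le\frac56\cdot\frac{6p|X|}{p-1}=\frac{5p}{p-1}|X| .
\]
Now $y_e=-|X|/6$ and $\sum_hy_h=0$, so $\sum_{h\ne e}y_h^2\ge y_e^2/5$ by the Cauchy--Schwarz inequality and $\sum_hy_h^2\ge\frac65y_e^2=|X|^2/30$. Therefore $|X|\le150+\frac{150}{p-1}<151$.
\end{proof}

Let $W$ be the union of the classes that meet $P^\#$, and $S=G\setminus W$. Then $S\cap P=\{e\}$, and Lemma~\ref{lem:energy} applied to $S^\#$ gives $|S|\le151$.

\begin{lemma}\label{lem:eps1G}
Let $R=G$. Then $\varepsilon_1=0$ or $\varepsilon_1=e_H-e_G$.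
\end{lemma}

\begin{proof}
The coefficients of $f=\varepsilon_1$ equal $-c/p$ on $P^\#$, hence on $W$. So $g=f+\frac cpG$ is supported on $S$. Let $l=\sum_hg_h\in\mathbb Q[P]$. Then $\operatorname{aug}(l)=6c$ since $f^\flat=0$, and $\chi(l)=\sum_h\chi(f_h)=n_1$. By Lemma~\ref{lem:rational}, $l=n_1\cdot1+\frac{6c-n_1}pP$. If $6c\neq n_1$, then $l$ is nonzero at every point of $P^\#$, so $|S|\ge p-1>151$, which is false. Hence $6c=n_1$ and $n_s=r=0$. If $n_1=0$, then $\varepsilon_1=0$. If $n_1=1$, then $(\varepsilon_1^\flat,\varepsilon_1^\chi)=(0,e_H)$, and this is the image of $e_H-e_G$.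
\end{proof}

\begin{proposition}\label{prop:G}
If $R=G$, then $A$ is in \textup{(S1)} or \textup{(S2)}.
\end{proposition}

\begin{proof}
Let $\varepsilon_1=0$. For a class $X\neq\{e\}$ we have $X^\chi=(X\varepsilon_{\mathrm{mix}})^\chi$ by \eqref{eq:decomp}, so $\chi(X_e)\in\mathbb Q$, and $X_e\in\{\emptyset,P^\#\}$ by Lemma~\ref{lem:rational}. Thus $W$ is a single class. If the product set $\{ss':s,s'\in S\}$, which is an $A$-set, met $W$, it would contain $W$, and $6p-151\le|W|\le151^2$ would give $p\le3825$. So $S$ is closed under multiplication and is a subgroup. If $(h,x)\in S$, then $(h,x)^6=(e,6x)\in S\cap P=\{e\}$, so $x=0$ and $S\le H$. This is (S1).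

Let $\varepsilon_1=e_H-e_G$. Then $e_H\in\mathcal A$, so $H$ is an $A$-subgroup, $\varepsilon_{\mathrm{mix}}=1-e_H$, and $A_{G/H}=\operatorname{Cyc}(M)$ for some $M$. Let $X\not\subseteq H$ be a class with image $yM$ and let $\nu>0$ be as in (F2). Then $w=X(1-e_H)=X-\frac\nu6(H\times yM)$ lies in $\varepsilon_{\mathrm{mix}}\mathcal A$, so $w_e=X_e-\frac\nu6\,yM=\alpha\cdot1+\beta P$ with $\alpha,\beta\in\mathbb Q$. If $yM\neq P^\#$, then $w_e$ vanishes at $0$ and at the points of $P^\#\setminus yM$, so $w_e=0$; as $X_e$ is a set, $\nu=6$ and $X=H\times yM$. If $yM=P^\#$, then $X_e$ is constant on $P^\#$. It is not empty, since $|X|=\nu(p-1)>150$. So every class outside $H$ contains $P^\#$, and $G\setminus H=H\times P^\#$ is a class. In both cases we have (S2).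
\end{proof}

\section{The case $R=U$}\label{sec:U}

Now $U$ is an $A$-subgroup and $P$ is not, so Proposition~\ref{prop:model} describes $A_U$. The task is to find the classes in the coset $bU$. For such classes $X,Y$ the products $X^*Y$ and $XY$ lie in $\mathcal A_U$, which is very small; this turns each class into a configuration with prescribed character values, and the arithmetic of $p$ excludes the nontrivial ones.

\begin{proposition}\label{prop:U-rank2}
If $R=U$ and $A_U$ has rank $2$, then $A$ is in \textup{(S3)} or \textup{(S4)}.
\end{proposition}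

\begin{proof}
If $bU$ is a class, we have (S3). Otherwise let $X\subsetneq bU$ be a class. Then $X^*X=|X|+\lambda U^\#$ with $\lambda(3p-1)=|X|(|X|-1)$, and $|X|<3p$ gives $n:=|X|-\lambda>0$. The same count applies to $XX^*$, so $X^*X=XX^*=n+\lambda U$. Put $x=X(1-e_U)$; as $e_U$ is central, $xx^*=n(1-e_U)$. For another class $Y\subseteq bU$ and $y'=Y(1-e_U)$ we have $x^*y'=X^*Y(1-e_U)\in\mathbb Q(1-e_U)$, so $ny'=x(x^*y')\in\mathbb Qx$. Since $Ye_U$ and $Xe_U$ are multiples of $bU$, all classes in $bU$ lie in the span of $X$ and $bU$. So there are exactly two of them. Their sizes differ because $3p$ is odd, hence both are closed under inversion.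

Let $X=bD$ be the smaller class, $D\subseteq U$, $k=|D|<3p/2$. Then $D^*D=n+\lambda U$: every element of $U^\#$ is a quotient of two elements of $D$ in exactly $\lambda$ ways. We have $k=n+\lambda$ and $k^2=n+3p\lambda$, hence $k(3p-k)=n(3p-1)$. From $X^{-1}=D^{-1}b=b\,\tau(D^{-1})$ we see that $D$ is invariant under $(c,x)\mapsto(c,-x)$. Let $g=\sum_cD_c$ be the image of $D$ in $\mathbb Z[P]$. Its coefficients lie in $\{0,1,2,3\}$, $g^*=g$, and $g^2=g^*g=n+3\lambda P$. So $\chi(g)$ is a real element of $F$ with square $n$, and by (A2) it is rational. By Lemma~\ref{lem:rational}, $\chi(g)$ is the difference of two coefficients of $g$, so $n\le9$. Then $k\cdot\frac{3p}2<k(3p-k)<27p$ and $k\le17$. If $\lambda\ge1$, then $3p\le k^2\le17^2$, which is false for our $p$. So $\lambda=0$ and $k=n=k^2$, that is, $k=1$. The class $X=X^{-1}$ consists of one involution; naming it $b$, we get (S4).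
\end{proof}

\begin{proposition}\label{prop:U-C}
Let $R=U$, let $C$ be an $A$-subgroup, and let all classes in $U\setminus C$ be $C$-invariant. Then $A$ is in \textup{(S5)} or \textup{(S6)}.
\end{proposition}

\begin{proof}
We have $A_{U/C}=\operatorname{Cyc}(M)$ for some $M$, so the classes in $U\setminus C$ are the sets $C\times yM$. Lemma~\ref{lem:VP} applies to $A_{G/C}$ over $G/C\cong\mathbb Z/2\times P$: a class $X\subseteq bU$ has image $\bar b\times Y$ with $Y=\{0\}$, $yM$ or $P$. We claim that $Y=\{0\}$ if $X$ is not $C$-invariant.

In that case $\nu=|X\cap gC|\in\{1,2\}$. Let $D=bX\subseteq U$. If $\nu=1$, then $D=\{(a^{c(x)},x):x\in Y\}$ for a function $c:Y\to\mathbb Z/3$; if $\nu=2$, the complement of $D$ in $C\times Y$ has this form, and $(C\times Y)(1-e_C)=0$. Put $w'=D(1-e_C)$ and $w=X(1-e_C)=bw'$. Let $\theta(a)=\omega$, and for each character $\eta$ of $P$, the trivial one included, let $t_\eta,t'_\eta$ be the values of the characters $\theta\eta,\bar\theta\eta$ of $U$ on $w'$. With a sign depending only on $\nu$,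
\[
t_\eta=\pm\sum_{x\in Y}\omega^{c(x)}\eta(x),\qquad t'_\eta=\pm\sum_{x\in Y}\omega^{-c(x)}\eta(x),\qquad\text{so that } t'_\eta=\overline{t_{\bar\eta}} .
\]
The elements $w^*w=w'^*w'$ and $w^2=\tau(w')w'$ lie in $\mathcal A_U(1-e_C)$. The classes $C\times yM$ are killed by $1-e_C$, so $\mathcal A_U(1-e_C)\subseteq\mathbb QC$, and on $\mathbb QC$ the value of $\theta\eta$ does not depend on $\eta$. Hence $|t_\eta|^2=\kappa$ and $t'_\eta t_\eta=\kappa'$ are independent of $\eta$, and Parseval's identity gives $\kappa=|Y|$. Both $\theta\eta$ and $\bar\theta\eta$ take the value $t_\eta t'_\eta$ on $\tau(w')w'$, so $\kappa'=\theta(w^2)=\bar\theta(w^2)=\overline{\kappa'}$ is real. As $|t'_\eta|=|t_{\bar\eta}|$, we get $\kappa'=\sigma\kappa$ with $\sigma=\pm1$, and $t'_\eta=\sigma\overline{t_\eta}$ for all $\eta$. Since an element of $\mathbb C[P]$ is determined by its character values,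
\[
\sum_{x\in Y}\omega^{-c(x)}[x]=\sigma\sum_{x\in Y}\omega^{-c(x)}[-x].
\]
So $Y=-Y$; moreover $\sigma=1$, because $-1$ is not a power of $\omega$; and $c(-x)=c(x)$. Let $t\in\mathbb Z[\omega]$ be the value $t_\eta$ for trivial $\eta$, so $|t|^2=|Y|$. If $Y=P$, then $p=|t|^2$, contrary to (A4). If $Y=yM$, pairing $x$ with $-x$ gives $t=2z$ with $z\in\mathbb Z[\omega]$, so $4$ divides $|M|$, contrary to (A1). This proves the claim.

If all classes in $bU$ are $C$-invariant, they are the preimages of the classes given by Lemma~\ref{lem:VP}, and we have (S5). Otherwise $\{\bar b\}$ is a class of $A_{G/C}$, so $bC$ is an $A$-set but not a class, and $H$ is an $A$-subgroup with $A_H$ of type T5 or T6. By the claim the classes in $bU\setminus bC$ are $C$-invariant, hence equal to the sets $bC\times yM$. This is (S6).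
\end{proof}

\section{The case $R=V$}\label{sec:V}

\subsection{The two sides of the idempotent $e_b$}\label{ssec:eb}

Let $e_b=\frac12(1+b)\in\mathbb QH$. The subgroup $\langle b\rangle$ is not normal, so no quotient $S$-ring is available. We describe instead the two corner algebras cut out by $1-e_b$ and $e_b$; both descriptions are used again in Section~\ref{sec:P}.

\begin{lemma}\label{lem:anti}
Let $k$ be a commutative $\mathbb Q$-algebra and $z=a+a^2$. The algebra $\mathcal N_k=(1-e_b)k[H](1-e_b)=\{v:bv=vb=-v\}$ is the free $k$-module with basis $1-b$, $z(1-b)$. It is isomorphic to $k\oplus k$ by the homomorphisms $\psi_s,\psi_-$ that send $1-e_b$ to $1$ and $z(1-e_b)$ to $2$ and $-1$ respectively. On the elements $(1-e_b)h(1-e_b)$ with $h=e,\ b,\ a^{\pm1},\ ba^{\pm1}$, the values of $\psi_s$ are $1,-1,1,-1$ and those of $\psi_-$ are $1,-1,-\frac12,\frac12$.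
\end{lemma}

\begin{proof}
We have $(1-b)a^{\pm1}(1-b)=a^{\pm1}+ba^{\pm1}b-a^{\pm1}b-ba^{\pm1}=z(1-b)$, that is, $(1-e_b)a^{\pm1}(1-e_b)=\frac12z(1-e_b)$; and a factor $b$ next to $1-e_b$ changes the sign. This gives the basis and the values. The element $z$ is central with $z^2=z+2$, so $\mathcal N_k\cong k[t]/(t-2)(t+1)$.
\end{proof}

\begin{lemma}\label{lem:double}
Let $\{b\}$ be a class of $A$. For a class $X$ let $Z(X)=X\cup bX\cup Xb\cup bXb$. The sets $Z(X)\cap U$ are the classes of an $S$-ring $A'$ over $U$; they are $\tau$-invariant, and $Z(X)=X'\cup bX'$ for $X'=Z(X)\cap U$.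
\end{lemma}

\begin{proof}
Let $(\mathbb QU)^\tau$ be the algebra of $\tau$-fixed elements; they commute with $b$. So $u\mapsto ue_b$ is a homomorphism $(\mathbb QU)^\tau\to e_b\mathbb QGe_b$. It is injective since $u$ is the part of $u(1+b)$ on $U$, and surjective since $e_bube_b=e_bue_b=\frac12(u+\tau(u))e_b$ for $u\in U$. By (F3), $\langle b\rangle\times\langle b\rangle$ acts on the set of classes by left and right multiplication. The sets $Z(X)$ are the unions over the orbits, so they partition $G$, and $4e_bXe_b=X+bX+Xb+bXb$ is a positive multiple of $Z(X)$. As $Z(X)$ is invariant under $b$ on both sides, $X'$ is $\tau$-invariant and $Z(X)=X'\cup bX'=2X'e_b$. Hence the sets $X'$ partition $U$, include $\{e\}$, are permuted by inversion because $Z(X)^{-1}=Z(X^{-1})$, and span the preimage of the algebra $e_b\mathcal Ae_b$.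
\end{proof}

Now let $R=V$. Then $e_R^\flat=e_b$. The algebra $e_R\mathcal A=e_R\mathcal Ae_R$ lies in the span of the two double cosets $V$ and $G\setminus V$, and it contains $e_V$ and $e_G$; so it has dimension $2$. Elements $x\in\varepsilon_{\mathrm{mix}}\mathcal A$ satisfy $xe_R=e_Rx=0$, so level $0$ embeds $\varepsilon_{\mathrm{mix}}\mathcal A$ into $\mathcal N_{\mathbb Q}\cong\mathbb Q\oplus\mathbb Q$. Since $P$ is not an $A$-subgroup, Proposition~\ref{prop:model} says that $A_V$ has rank $2$, or $\{b\}$ is a class and the classes in $V\setminus\langle b\rangle$ are $\langle b\rangle$-invariant.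

\subsection{$A_V$ of rank $2$}

\begin{proposition}\label{prop:V-rank2}
If $R=V$ and $A_V$ has rank $2$, then $A$ is in \textup{(S7)} or \textup{(S8)}.
\end{proposition}

\begin{proof}
The coefficients of $f=\varepsilon_1$ equal $-c/p$ on the class $V^\#$, so $0=\operatorname{aug}(f_b)=-c$ and $\varepsilon_1=0$. Thus $\varepsilon_{\mathrm{mix}}=1-e_V\ne0$ and $\dim\mathcal A\in\{3,4\}$. Rank $3$ is (S7). Let the rank be $4$, with $G\setminus V=X\cup X'$. Then $\varepsilon_{\mathrm{mix}}\mathcal A\cong\mathcal N_{\mathbb Q}$, and $\mathcal A\cong\mathbb Q^4$. Each component is $*$-stable and $\mathbb Q$ has no nontrivial automorphism, so $*$ is trivial and $X=X^{-1}$.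

For $x\in\mathcal A$ write $\psi_s(x),\psi_-(x)$ for the values on $(x\varepsilon_{\mathrm{mix}})^\flat=(1-e_b)x^\flat(1-e_b)$; these are two distinct characters of $\mathcal A$. By Lemma~\ref{lem:anti},
\begin{equation}\label{eq:psis}
\psi_s(X)=|X_a|+|X_{a^2}|-|X_{ba}|-|X_{ba^2}|=-2q,\qquad q:=\psi_-(X).
\end{equation}
Both characters vanish on $V$ and $G$, and $\mathcal A$ is spanned by $1,V,G,X$; so $q\neq0$. On level $1$, $\varepsilon_{\mathrm{mix}}^\chi=1$, hence $(X^\chi+2q)(X^\chi-q)=0$. So $X^\chi$ acts diagonalizably on $F[H]$, with trace $6\chi(X_e)=0$; if $-2q$ has multiplicity $i$, then $-2qi+q(6-i)=0$ and $i=2$. The $\rho$-component contributes each of its eigenvalues twice. So either the trivial and sign components of $X^\chi$ are both $-2q$ and $\rho(X^\chi)=q$, or they are both $q$ and $\rho(X^\chi)$ has eigenvalues $-2q,q$. Write $x_h=\chi(X_h)$; $x_e=x_b=0$.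

\emph{Both components $-2q$.} Then $X^\chi=-2qe_C+q(1-e_C)=-q(a+a^2)$. By Lemma~\ref{lem:rational}, either $q=-1$ and $X_a=X_{a^2}=\{0\}$, or $q=1$ and $X_a=X_{a^2}=P^\#$. In the first case \eqref{eq:psis} reads $2-|X_{ba}|-|X_{ba^2}|=2$, so $X=C^\#$. In the second case $X'_a=X'_{a^2}=\{0\}$ and $\psi_s(X')=-\psi_s(X)=2$, so the formula \eqref{eq:psis} for $X'$ gives $X'=C^\#$. This is (S8).

\emph{Both components $q$.} Adding and subtracting the two components gives $x_a+x_{a^2}=q$ and $x_{ba}+x_{ba^2}=0$. With $d=x_a-x_{a^2}$ and $u=a-a^2$,
\[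
X^\chi=\tfrac q2(a+a^2)+\tfrac d2u+x_{ba}\,bu .
\]
On $\rho$ the first term is the scalar $-q/2$, so the sum of the other two has eigenvalues $\pm\frac32q$ and square $\frac94q^2$. On $\rho$ we have $u^2=-3$, and $ub=-bu$ gives $(bu)^2=3$ and $u(bu)+(bu)u=0$. Hence $-d^2+4x_{ba}^2=3q^2$. Applying the Galois group of $F$, we may replace $\chi$ by any $\eta\ne1$. From $X=X^{-1}$ we get $X_{a^2}=-X_a$ and $X_{ba}=-X_{ba}$, so $\eta(X_a-X_{a^2})$ is purely imaginary and $\eta(X_{ba})$ is real. Thus
\begin{equation}\label{eq:3q}
|\eta(X_a-X_{a^2})|^2+4\eta(X_{ba})^2=3q^2\qquad(\eta\ne1).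
\end{equation}
By Lemma~\ref{lem:rational}, $X_a+X_{a^2}=q\cdot1+\beta P$, where $\beta\in\{0,1,2\}$ is the coefficient on $P^\#$, and the coefficient at $0$ is $q+\beta\in\{0,2\}$ because $0$ lies in both fibers or in neither. If $\beta=1$, then $q=\pm1$, and $X_a-X_{a^2}$ has coefficients $\pm1$ on $P^\#$, $0$ at $0$, and augmentation $0$. Parseval's identity and \eqref{eq:3q} give $p(p-1)\le3(p-1)$, which is false. If $\beta\in\{0,2\}$, then $q=\pm2$ and $X_a=X_{a^2}$, and \eqref{eq:3q} gives $x_{ba}=\pm\sqrt3\in F$, contrary to (A2).
\end{proof}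

\subsection{$\{b\}$ a class}

\begin{proposition}\label{prop:V-b}
If $R=V$ and $\{b\}$ is a class, then $A$ is in \textup{(S9)} or \textup{(S10)}.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:model} and Lemma~\ref{lem:P} for $A_{V/\langle b\rangle}$, the classes in $V$ are $\{e\}$, $\{b\}$, $\langle b\rangle\times yM$ for some $M$. We first show that $e_b$ is central in $\mathcal A$, which makes $b$ behave like a central element. For $f=\varepsilon_1$, the elements $f_e$ and $f_b$ agree on $P^\#$ and have augmentation $0$, so $f_b=f_e$. Hence the idempotent $\varepsilon_1(1-e_b)=\frac12(f-fb)$ has $e$-fiber $\frac12(f_e-f_b)=0$, and it vanishes by Lemma~\ref{lem:mixing}(c). Multiplying \eqref{eq:decomp} by $e_b$ gives $e_b=e_R+\varepsilon_1+e_b\varepsilon_{\mathrm{mix}}$. On level $0$ this reads $e_b=e_b+0+(e_b\varepsilon_{\mathrm{mix}})^\flat$, so $e_b\varepsilon_{\mathrm{mix}}=0$ by faithfulness. Thus $e_b=e_R+\varepsilon_1$ is central in $\mathcal A$, $bX=Xb$ for every class $X$, and $1-e_b=\varepsilon_{\mathrm{mix}}$.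

Let $A'$ be as in Lemma~\ref{lem:double}. The sets $Z(X)$ inside $V$ are $\langle b\rangle$ and $\langle b\rangle\times yM$, so $P$ is an $A'$-subgroup with $A'_P=\operatorname{Cyc}(M)$, and $A'$ is $\operatorname{Wr}(M)$ or $\operatorname{Cyc}(\{\pm1\}\times M,U)$ by Lemma~\ref{lem:UP}. If $Xb=X$ for all classes outside $\langle b\rangle$, then these classes are the sets $Z(X)$, and we have (S9).

Otherwise let $X$ be a class outside $\langle b\rangle$ with $Xb\ne X$; it lies outside $V$, and so does the class $Xb$. Put $v=X(1-e_b)=\frac12(X-Xb)\in\varepsilon_{\mathrm{mix}}\mathcal A$. Then $v\ne0$, $bv=vb=-v$ and $v_e=0$. By Lemma~\ref{lem:anti}, $v^\flat=\alpha z(1-b)$ and $v^\chi=\alpha'z(1-b)$ with $\alpha\in\mathbb Q$, $\alpha'\in F$, and $\alpha\ne0$ by faithfulness. The values of $\psi_s,\psi_-$ on $v^\flat$ are $4\alpha,-2\alpha$, so $(v-4\alpha(1-e_b))(v+2\alpha(1-e_b))$ vanishes on level $0$ and is therefore $0$. On level $1$ it follows that the values $4\alpha'$ and $-2\alpha'$ both lie in $\{4\alpha,-2\alpha\}$, so $\alpha'\in\{\alpha,-\alpha/2\}\cap\{-2\alpha,\alpha\}=\{\alpha\}$.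 Thus $v$ and $\alpha z(1-b)\in\mathbb QH$ agree on both levels, and $v=\alpha z(1-b)$. Since $X$ is the set where $v$ is positive and $Xb$ the set where it is negative, $\{X,Xb\}=\{C^\#,bC^\#\}$. So these two sets are classes, and every other class outside $\langle b\rangle$ equals its $Z(X)$. As $C^\#=\Delta\cap U$ is a class of $A'$, we have $A'=\operatorname{Cyc}(\{\pm1\}\times M,U)$, and the remaining classes outside $V$ are the sets $\Delta\times yM$. This is (S10).
\end{proof}

\section{The case $R=P$}\label{sec:P}

Now $P$ is an $A$-subgroup, $A_P=\operatorname{Cyc}(M)$, and $A^\flat=A_{G/P}$ is an $S$-ring over $G/P\cong H$ of one of the types T1--T6. There are no mixing components, since $e_P\in\mathcal A$ separates the levels; instead the quotient $A^\flat$ supplies $A$-subgroups. A class $X$ with image $X'$ is said to lie \emph{over} $X'$; by (F2), $|X_h|=\lambda$ is the same number for all $h\in X'$, with $1\le\lambda\le p$. If $\lambda=p$ for all classes outside $P$, we have (S11). One count recurs.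

\begin{lemma}\label{lem:count}
Let $X$ be a class over $X'$, let $h_0\in H^\#$, and suppose that $h_0\times P$ lies in one class and that $h^{-1}h'=h_0$ for some $h,h'\in X'$. Then $\lambda=p$.
\end{lemma}

\begin{proof}
Let $j$ be the number of such pairs $(h,h')$, so $1\le j\le5$. The coefficients of $X^*X$ on $h_0\times P$ are equal to some integer $k$, and their sum is $j\lambda^2$. So $kp=j\lambda^2$ and $p\mid\lambda$.
\end{proof}

\subsection{Types T3--T6}

\begin{proposition}\label{prop:T3456}
If $R=P$ and $A^\flat$ has type T3, T4, T5 or T6, then $A$ is in \textup{(S11)} or in one of \textup{(S13)--(S17)}.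
\end{proposition}

\begin{proof}
\emph{Type T6.} For $h\ne e$, $\langle h\rangle\times P$ is an $A$-subgroup, and the class of $h$ lies in $h\times P$. By (F5) it is $\{h\}$ or $h\times P$. The set $N$ of all $h\in H$ such that $\{h\}$ is a class is a subgroup by (F3), and (F3) gives the classes over $N$. This is (S13).

\emph{Types T3 and T4.} Here $U$ is an $A$-subgroup and $bC$ is a class of $A^\flat$. Apply Lemma~\ref{lem:UP} to $A_U$. If the classes in $U\setminus P$ are $P$-invariant, then $a\times P$ lies in one class and $a=b^{-1}\cdot ba$, so Lemma~\ref{lem:count} gives $\lambda=p$ over $bC$: (S11). Otherwise $C$ is an $A$-subgroup and $A_U=\operatorname{Cyc}(\tilde M,U)$. The classes $yM\subseteq P$ show that $A_{U/C}=\operatorname{Cyc}(M)$. By Lemma~\ref{lem:VP}, a class $X$ over $bC$ has image $\bar b\times Y$ in $G/C$ with $Y=\{0\}$, $yM$ or $P$, and $3\lambda=|X|=\nu|Y|$ with $\nu=|X\cap gC|\in\{1,2,3\}$. By (A3), $3\nmid|Y|$, so $\nu=3$ and $X=bC\times Y$. This is (S14) or (S15).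

\emph{Type T5.} Both $V$ and $U$ are $A$-subgroups. By Lemma~\ref{lem:VP} the class of $b$ is $\{b\}$ or $b\times P$. Since $C^\#$ is a class of $A^\flat$, Lemma~\ref{lem:UP} shows that $A_U=\operatorname{Wr}(M)$, or $A_U=\operatorname{Cyc}(\tilde M,U)$ with $C^\#$ a class, so that $\tilde M$ projects onto $\{\pm1\}$. If $\{b\}$ is a class, (F3) gives (S16). Let $b\times P$ be a class, and let $X$ be a class over $bC^\#$. If $A_U=\operatorname{Wr}(M)$, Lemma~\ref{lem:count} with $a=(ba)^{-1}ba^2$ gives $\lambda=p$: (S11). If $C^\#$ is a class, the part of $X(a+a^2)\in A$ on $b\times P$ is $(X_{ba}+X_{ba^2})b$. It is constant, say equal to $k$, so $2\lambda=kp$ and $\lambda=p$: (S17).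
\end{proof}

\begin{remark}\label{rem:mod3}
The step $\nu=3$ fails when $3\mid p-1$. Let $m\in\mathbb F_p^*$ have order $3$ and let $\phi$ be the automorphism $(h,x)\mapsto(a^{-1}ha,mx)$. The orbits of $\phi$ form the $S$-ring realized by $G_r\rtimes\langle\phi\rangle$. In it $P$ and $C$ are unions of classes, the quotient by $P$ has type T4, and the class $\{(ba^{2i},m^iy):i=0,1,2\}$ has $\nu=1$.
\end{remark}

\subsection{Type T2}

\begin{proposition}\label{prop:T2}
If $R=P$ and $A^\flat$ has type T2, then $A$ is in \textup{(S11)}, \textup{(S12)} or \textup{(S18)}.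
\end{proposition}

\begin{proof}
The classes of $A^\flat$ are $\{e\},\{b\},\Delta$, so $V$ is an $A$-subgroup and Lemma~\ref{lem:VP} applies to $A_V$. If $b\times P$ is a class, Lemma~\ref{lem:count} with $b=a^{-1}\cdot ab$ gives $\lambda=p$ over $\Delta$: (S11). Let $\{b\}$ be a class; the classes in $V$ are $\{e\},\{b\},yM,b\times yM$. In Lemma~\ref{lem:double}, $P$ is an $A'$-subgroup with $A'_P=\operatorname{Cyc}(M)$, so $A'$ is $\operatorname{Wr}(M)$ or $\operatorname{Cyc}(\{\pm1\}\times M,U)$. For a class $X$ over $\Delta$ let $n=n(X)\in\{1,2,4\}$ be the number of distinct classes among $X,bX,Xb,bXb$. They have size $4\lambda$, so $|Z(X)|=4n\lambda$.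

If $A'=\operatorname{Wr}(M)$, then $Z(X)=\Delta\times P$ and $n\lambda=p$, so $n=1$ and $X=G\setminus V$: (S18).

Let $A'=\operatorname{Cyc}(\{\pm1\}\times M,U)$, so that $Z(X)$ is $\Delta$ or $\Delta\times yM$. In the first case $n\lambda=1$. In the second case $n\lambda=|M|$, and (A1) excludes $n=4$. If $n=1$ for all $X$, then the classes over $\Delta$ are $\Delta$ and $\Delta\times yM$, and $A=A_H\otimes\operatorname{Cyc}(M)$ with $A_H$ of type T2: (S12). It remains to exclude $n=2$.

Let $n(X)=2$ and $Z(X)=\Delta\times yM=X\cup\hat X$. Then $|M|=2\lambda$ is even, so $-1\in M$, and $\lambda$ is odd by (A1). Hence $Z(X)^{-1}=Z(X)$ and $X^{-1}\in\{X,\hat X\}$. If $bX=X$, then $Xb=\hat X$ and $\hat Xb=X$, while $X^{-1}b=(bX)^{-1}=X^{-1}$: a contradiction. If $Xb=X$, then $bX=\hat X$, $b\hat X=X$, while $bX^{-1}=X^{-1}$: again a contradiction. So $bX=Xb=\hat X$, and $v=X-\hat X$ satisfies $bv=vb=-v$ and $v_e=0$. By Lemma~\ref{lem:anti} with $k=\mathbb Q[P]$, $v=fz(1-b)$ with $f=v_a=X_a-\hat X_a$. Since $v^*=\pm v$ and $z(1-b)$ is fixed by $*$, we have $f^*=\pm f$. If $f^*=f$, then $X_a=-X_a$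 is a subset of $P^\#$ of odd size $\lambda$, which is impossible. So $f^*=-f$. This holds for every class $Y$ with $n(Y)=2$: the $a$-fiber of $Y-\hat Y$ is skew under $*$.

Now $v^2=f^2z^2(1-b)^2=2f^2(2+z)(1-b)$, and its part on the $A$-set $G\setminus V$ is $w=2f^2z(1-b)\in A$. From $bw=-w$ we see that $w$ has opposite coefficients on $Y$ and $bY$. So it vanishes on the classes with $n(Y)=1$ and is a combination of elements $Y-\hat Y$ with $n(Y)=2$. Hence $w_a=2f^2$ is skew. It is also fixed by $*$, since $(f^2)^*=(-f)^2$. So $f^2=0$ in $\mathbb Q[P]\cong\mathbb Q\oplus F$, and $f=0$, although $X_a$ and $\hat X_a$ are disjoint and nonempty.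
\end{proof}

\subsection{Type T1}

Here $A^\flat$ has rank $2$ and gives no $A$-subgroup between $P$ and $G$. We produce the subgroup $H$ by a congruence in the spirit of (F4), and then bound the rank of $A$ from above.

\begin{proposition}\label{prop:T1}
If $R=P$ and $A^\flat$ has type T1, then $A$ is in \textup{(S11)} or \textup{(S12)}.
\end{proposition}

\begin{proof}
Suppose that we are not in (S11), and let $X$ be a class over $H^\#$ with $\lambda<p$.

\emph{Step 1: $H$ is an $A$-subgroup and $H^\#$ is a class.} Let $t$ be a generator of $P$, viewed as a central element of $\mathbb F_pG$. The kernel of the homomorphism $\mathbb F_pG\to\mathbb F_pH$ induced by the projection $G\to H$ is $(t-1)\mathbb F_pG$. The elements $X+\lambda$ and $\lambda H$ have the same image, so $X+\lambda=\lambda H+(t-1)g$ in $\mathbb F_pG$ for some $g$. As $H$ is central in $\mathbb F_pG$, the two summands commute, and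
\[
(X+\lambda)^p=\lambda^pH^p+(t-1)^pg^p=\lambda^p6^{p-1}H+(t^p-1)g^p=\lambda H\qquad\text{in }\mathbb F_pG .
\]
Since $p\nmid\lambda$, the set $H$ consists of the elements whose coefficient in $(X+\lambda)^p\in A$ is not divisible by $p$; so it is an $A$-set by (F1). A nontrivial class inside $H$ has image $H^\#$ in $G/P$, so it is $H^\#$.

Let $d=(p-1)/|M|$. The $2(1+d)$ sets $X'\times Y$, with $X'$ a class of $A_H$ and $Y$ a class of $A_P$, are $A$-sets that partition $G$. If $\dim\mathcal A=2(1+d)$, they are the classes, and we have (S12). The central idempotents $e_H,e_P$ give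
\[
\mathcal A=e_H\mathcal A\oplus(1-e_H)e_P\mathcal A\oplus\mathcal B,\qquad\mathcal B=(1-e_H)(1-e_P)\mathcal A .
\]
By (F2), $e_H\mathcal A$ is spanned by the preimages of the classes of $A_{G/H}$, and $A_{G/H}=\operatorname{Cyc}(M)$ since it has the classes $yM$; so $\dim e_H\mathcal A=1+d$. For the same reason $\dim e_P\mathcal A=2$, and $e_He_P\mathcal A=\mathbb Qe_G$, so the middle summand has dimension $1$. We must show $\dim\mathcal B=d$.

The algebra $\mathcal B$ vanishes on level $0$ and on the trivial component of level $1$, so $\mathcal B\subseteq F\oplus M_2(F)$ (sign and $\rho$), with identity $(1,I)$. Let $L=\chi(\mathcal A_P)$. It has dimension $(1+d)-1=d$ and lies in the fixed field $F^M$, which has degree $d$; so $L=F^M$. An element $u\in\mathcal A_P$ acts on level $1$ as the scalar $\chi(u)$, so $\mathcal B$ is an $L$-algebra. Moreover $x_e\in\mathcal A_P$, hence $\chi(x_e)\in L$, for all $x\in\mathcal A$.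

\emph{Step 2: $\mathcal B$ is simple.} As an ideal of $\mathcal A$ it is semisimple, so it suffices to show that an idempotent $f\in\mathcal B$ is $0$ or $(1,I)$. By Lemma~\ref{lem:mixing}(c) with $n_1=0$, $f_e=\frac{n_s+2r}6(1-\frac1pP)$. Let $g_0=\sum_{h\in C}f_h$ and $g_1=\sum_{h\in bC}f_h$. Then $\chi(g_0+g_1)=0$, $\chi(g_0-g_1)=n_s$, and both have augmentation $0$; so $g_0=\frac{n_s}2(1-\frac1pP)=-g_1$ by Lemma~\ref{lem:rational}. Let $\kappa$ be the coefficient of $f$ on the class $H^\#$ and $\mu=1-\frac1p$. The coefficients of $g_1$ and $g_0$ at $0$ give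
\[
3\kappa=-\frac{n_s}2\mu,\qquad\frac{n_s+2r}6\mu+2\kappa=\frac{n_s}2\mu .
\]
Eliminating $\kappa$ yields $n_s+2r=5n_s$, that is, $r=2n_s$. So $(n_s,r)$ is $(0,0)$ or $(1,2)$.

\emph{Step 3: $\mathcal B\cong L$.} The sign component is a unital homomorphism from the simple algebra $\mathcal B$ to $F$, so it is an isomorphism onto a field $L'$ with $L\subseteq L'\subseteq F$. Since $F/\mathbb Q$ is abelian, $L'/L$ is Galois, with group $\Lambda$ say. The $\rho$-component is a unital $L$-algebra map $\phi:L'\to M_2(F)$. If $L'=L(\beta_0)$, then $\phi(\beta_0)$ is annihilated by the minimal polynomial of $\beta_0$ over $L$, which has distinct roots in $F$; so $\phi(\beta_0)$ is diagonalizable with eigenvalues $\sigma(\beta_0),\sigma'(\beta_0)$ for some $\sigma,\sigma'\in\Lambda$. Every $\beta\in L'$ is a polynomial in $\beta_0$ over $L$, so $\operatorname{tr}\phi(\beta)=\sigma(\beta)+\sigma'(\beta)$. For the element $x\in\mathcal B$ corresponding to $\beta$, \eqref{eq:trace} gives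
\[
\beta+2\sigma(\beta)+2\sigma'(\beta)=6\chi(x_e)\in L .
\]
Hence $\gamma\circ(1+2\sigma+2\sigma')=1+2\sigma+2\sigma'$ as maps on $L'$ for all $\gamma\in\Lambda$. Distinct automorphisms of a field are linearly independent, so $1+2\sigma+2\sigma'\in\mathbb Z[\Lambda]$ is invariant under translation, and all its coefficients are equal. Their sum is $5$, so $|\Lambda|\in\{1,5\}$; and $|\Lambda|=5$ is impossible because at most three coefficients are nonzero. Thus $L'=L$ and $\dim\mathcal B=d$.
\end{proof}

\section{Proof of the theorems}\label{sec:end}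

Let $A$ be an $S$-ring over $G=S_3\times\mathbb Z/p$. The subgroup $R$ is $G$, $U$, $V$ for some involution $b$, or $P$. The case $R=G$ is Proposition~\ref{prop:G}. For $R=U$ and $R=V$, the two alternatives of Proposition~\ref{prop:model} are treated in Propositions~\ref{prop:U-rank2} and~\ref{prop:U-C}, respectively~\ref{prop:V-rank2} and~\ref{prop:V-b}. For $R=P$, the six types of Lemma~\ref{lem:S3} are treated in Propositions~\ref{prop:T3456}, \ref{prop:T2} and~\ref{prop:T1}. So $A$ belongs to one of the families (S1)--(S18), and by Section~\ref{sec:list} every member of these families is a schurian $S$-ring. This proves Theorem~\ref{thm:list} and the first statement of Theorem~\ref{thm:main}. By Dirichlet's theorem there are infinitely many primes $p\equiv11\pmod{12}$, and the groups $S_3\times\mathbb Z/p$ are nonabelian of pairwise distinct orders $6p$. This proves the second statement.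

\begin{thebibliography}{9}
\bibitem{Ryabov} Grigory Ryabov, \emph{On schurity of dihedral groups}, arXiv:2308.14209 (2023).
\end{thebibliography}
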